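\title{Special pieces of the exotic nilpotent cone are smooth}

\begin{abstract}
Kato's exotic nilpotent cone $\mathfrak N$ consists of the pairs $(v,x)$, where $v$ is a vector of a $2n$-dimensional symplectic space $V$ and $x$ is a nilpotent element of the $Sp(V)$-module $\mathcal S\cong\wedge^2V$. Its orbits are indexed by the bipartitions of $n$, and those that correspond to special representations of the Weyl group of type $C_n$ cut $\mathfrak N$ into special pieces. Achar, Henderson and Sommers conjectured that these pieces are rationally smooth. We prove that they are smooth varieties, in every characteristic. The proof gives more. Write a bipartition as an interlaced sequence. If the partial sums of $d\le c$ differ only at indices no two of which are consecutive, then the closure of the orbit $\mathbb O_c$ is smooth along $\mathbb O_d$.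
\end{abstract}

\section{The question and the results}

\subsection{The exotic nilpotent cone}

Let $\mathbb F$ be an algebraically closed field of arbitrary characteristic. Let $V=\mathbb F^{2n}$ carry a nondegenerate symplectic form $\langle\cdot,\cdot\rangle$, and let $Sp(V)$ be its isometry group. Put
\[
\mathcal S=\{x\in\mathfrak{gl}(V):\ \langle xv,w\rangle=\langle v,xw\rangle,\ \langle xv,v\rangle=0\ \text{ for all } v,w\in V\}.
\]
Attach to $x$ the bilinear form $b_x(u,w)=\langle xu,w\rangle$. The map $x\mapsto b_x$ is a linear isomorphism from $\mathcal S$ onto the space of alternating forms on $V$, so $\mathcal S\cong\wedge^2V$ as $Sp(V)$-modules. (If $\operatorname{char}\mathbb F\ne2$, the condition $\langle xv,v\rangle=0$ follows from self-adjointness.) Kato's \emph{exotic nilpotent cone} is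
\[
\mathfrak N=\{(v,x)\in V\times\mathcal S:\ x\ \text{nilpotent}\}
\]
with the diagonal action of $Sp(V)$. Varieties are reduced, and locally closed subsets carry the reduced structure. When the symplectic space has to be named we write $\mathfrak N(V)$ and $\mathcal S(V)$.

Let $R=\mathbb F[t]$. A pair $(v,x)\in\mathfrak N$ makes $V$ into an $R$-module on which $t$ acts as $x$. The powers of $x$ are self-adjoint, so the orthogonal of an $x$-stable subspace is $x$-stable. A bipartition $e=(\mu;\nu)$ of $n$ will be written as one interlaced sequence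
\[
e=(e_1,e_2,e_3,\dots)=(\mu_1,\nu_1,\mu_2,\nu_2,\dots),
\]
with final zeros omitted. So the set $\mathcal Q_n$ of bipartitions of $n$ is the set of finitely supported sequences of nonnegative integers with sum $n$ and $e_i\ge e_{i+2}$ for all $i\geq 1$. Let $\mathbb O_e=\mathbb O_{(\mu;\nu)}$ be the set of $(v,x)\in\mathfrak N$ for which there are $x$-stable Lagrangian subspaces $U,U'$ and elements $g_i\in U$ with
\begin{equation}\label{normalform}
V=U\oplus U',\qquad U=\bigoplus_i Rg_i,\qquad \operatorname{ann}(g_i)=(t^{\mu_i+\nu_i}),\qquad v=\sum_i t^{\nu_i}g_i .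
\end{equation}
Here $i$ runs over all positive integers, and $g_i=0$ if $\mu_i+\nu_i=0$. The form identifies $U'$ with $U^*$ and $x|_{U'}$ with the transpose of $x|_U$. Hence an isomorphism of the data $(U,x|_U,v)$ extends to an isometry of the data $(V,x,v)$, and $\mathbb O_e$ is a single $Sp(V)$-orbit. It is not empty: for every $y\in\mathfrak{gl}(U)$ the map $y\oplus y^*$ lies in $\mathcal S(U\oplus U^*)$. On $\mathbb O_{(\mu;\nu)}$ the Jordan type of $x$ is $\lambda\cup\lambda$, where $\lambda_i=\mu_i+\nu_i$ and $\cup$ denotes union of parts. By results of Kato and of Achar--Henderson (see \cite{AHS}) the orbits of $\mathfrak N$ are parametrized by $\mathcal Q_n$ in every characteristic; they are exactly the $\mathbb O_e$. We will see how this follows from the analogous statement for $\mathfrak{gl}_n$.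

The partial sums
\[
s_i(e)=e_1+\dots+e_i\qquad(i\ge0)
\]
govern everything. Write $e\le c$ if $s_i(e)\le s_i(c)$ for all $i$. We will see in Proposition~\ref{closure} that $\mathbb O_e\subset\overline{\mathbb O_c}$ if and only if $e\le c$. For $d\le c$ put
\[
I(c,d)=\{i\ge1:\ s_i(d)<s_i(c)\}.
\]
A set of integers is called \emph{sparse} if it contains no two consecutive integers.

\subsection{Special pieces}

Kato's exotic Springer correspondence \cite{KatoDuke,KatoAJM} matches the orbits of $\mathfrak N$ with the irreducible representations of the Weyl group $W(C_n)\cong\{\pm1\}\wr S_n$. An orbit is \emph{special} if it corresponds to a special representation in Lusztig's sense. We use the following combinatorial description.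

\smallskip
\noindent\textbf{Fact A} (\cite{KatoDuke,KatoAJM,AHS}; \cite[Ch.~4]{Lusztig}). \emph{The orbit $\mathbb O_{(\mu;\nu)}$ corresponds to the irreducible representation of $W(C_n)$ labelled by $(\mu;\nu)$, up to the convention of tensoring with $\operatorname{sgn}$, which preserves specialness. This representation is special if and only if its symbol, with rows $\alpha_i=\mu_i+m+1-i$ $(1\le i\le m+1)$ and $\beta_i=\nu_i+m-i$ $(1\le i\le m)$ for $m\gg0$, satisfies $\alpha_1\ge\beta_1\ge\alpha_2\ge\beta_2\ge\cdots$.}
\smallskip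

The inequalities say that $\mu_i+1\ge\nu_i\ge\mu_{i+1}$ for all $i$. In sequence notation,
\begin{equation}\label{special}
\mathbb O_c\ \text{is special}\iff c_{i+1}\le c_i+\delta_i\ \text{ for all } i\ge1,\qquad \delta_i=1\ (i\text{ odd}),\quad \delta_i=0\ (i\text{ even}).
\end{equation}
Equivalently, $2s_i\ge s_{i-1}+s_{i+1}-\delta_i$: the partial sums of a special bipartition are concave up to an error of $1$ at odd indices.

For a special orbit $\mathbb O$, the \emph{special piece} attached to $\mathbb O$ is the set of points of $\overline{\mathbb O}$ that lie in the closure of no special orbit $\mathbb O'\subset\overline{\mathbb O}$ with $\mathbb O'\ne\mathbb O$. (As $\mathbb O$ is open in $\overline{\mathbb O}$, the condition on $\mathbb O'$ is equivalent to $\overline{\mathbb O'}\subsetneq\overline{\mathbb O}$.) These are the analogues of Lusztig's special pieces of the nilpotent cones of $\mathfrak o_{2n+1}$ and $\mathfrak{sp}_{2n}$, which are known to be rationally smooth when the characteristic is good. Recall that a variety $X$ of pure dimension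 $D$ is rationally smooth if for every point $p$ the local cohomology $H^i_{\{p\}}(X,\overline{\mathbb Q}_\ell)$, $\ell\ne\operatorname{char}\mathbb F$, vanishes for $i\ne2D$ and is one-dimensional for $i=2D$. Smooth varieties of pure dimension have this property. Special pieces are open in orbit closures of the connected group $Sp(V)$, so they are irreducible. Achar, Henderson and Sommers \cite{AHS} conjectured that the special pieces of $\mathfrak N$ are rationally smooth.

\subsection{Results}

\begin{theorem}\label{main}
Every special piece of $\mathfrak N$ is smooth, hence rationally smooth, in every characteristic.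
\end{theorem}

Theorem~\ref{main} is a case of the following statement.

\begin{theorem}\label{deltapieces}
Let $\delta_{\mathrm{odd}},\delta_{\mathrm{ev}}\ge0$ be integers, not both $0$. Put $\delta_i=\delta_{\mathrm{odd}}$ for odd $i$, $\delta_i=\delta_{\mathrm{ev}}$ for even $i$, and
\[
\mathcal Q_n^\delta=\{c\in\mathcal Q_n:\ c_{i+1}\le c_i+\delta_i\ \text{for all } i\ge1\}.
\]
For $c\in\mathcal Q_n^\delta$ let $\mathbb S_c^\delta$ be the set of points of $\overline{\mathbb O_c}$ that lie in no $\overline{\mathbb O_f}\subsetneq\overline{\mathbb O_c}$ with $f\in\mathcal Q_n^\delta$. Then the sets $\mathbb S_c^\delta$ partition $\mathfrak N$, and each $\mathbb S^\delta_c$ is open in $\overline{\mathbb O_c}$ and smooth.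
\end{theorem}

By \eqref{special}, the special pieces are the case $(\delta_{\mathrm{odd}},\delta_{\mathrm{ev}})=(1,0)$. The cases $(2,0)$ and $(1,1)$ are the type-$B$ and type-$C$ pieces of \cite{AHS}. The geometric core is a criterion in which no $\delta$ occurs.

\begin{theorem}\label{sparse}
Let $d\le c$ in $\mathcal Q_n$ be such that $I(c,d)$ is sparse. Then $\overline{\mathbb O_c}$ is smooth at every point of $\mathbb O_d$.
\end{theorem}

The link between the theorems is short to explain. If $d\in\mathcal Q_n$ violates the inequality of $\mathcal Q^\delta_n$ at both $i$ and $i+1$, then $d_{i+2}>d_{i+1}>d_i$, which is impossible since $d_i\ge d_{i+2}$. So the violations form a sparse set. We will see that the smallest element $c\ge d$ of $\mathcal Q_n^\delta$ is obtained by correcting $s_i(d)$ at the violating indices only, so that $I(c,d)$ is sparse.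

\subsection{The case $n=2$}\label{ntwo}

For $n=1$ the space $\mathcal S$ consists of the scalars, because alternating forms on a plane form a line. So $\mathfrak N=V$, with the two orbits $v\ne0$ and $v=0$, both special.

Let $n=2$. A nonzero nilpotent $x\in\mathcal S$ has Jordan type $(2,2)$, so $\ker x=xV$ is a plane. The five orbits are
\[
\begin{array}{ll}
\mathbb O_{(2)}:\ xv\ne0; & \mathbb O_{(1,1)}:\ x\ne0,\ v\ne0,\ xv=0;\\
\mathbb O_{(0,2)}:\ x\ne0,\ v=0; & \mathbb O_{(1,0,1)}:\ x=0,\ v\ne0;\\
\mathbb O_{(0,1,0,1)}:\ x=0,\ v=0. &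
\end{array}
\]
By \eqref{special} the special ones are $(2)$, $(1,1)$ and $(0,1,0,1)$, and these form a chain for $\le$. So there is one special piece with more than one orbit, the one attached to $c=(1,1)$:
\[
\mathbb S=\mathbb O_{(1,1)}\cup\mathbb O_{(0,2)}\cup\mathbb O_{(1,0,1)}=\{(v,x)\in\mathfrak N:\ xv=0\}\setminus\{(0,0)\}.
\]
It is covered by two open subsets, and each is a vector bundle, with different bases.

\emph{Where $x\ne0$.} The nonzero nilpotent $x\in\mathcal S$ form one orbit, hence a smooth variety. The fiber over $x$ is the plane $\ker x$. So this part of $\mathbb S$ is a vector bundle of rank $2$ over an orbit.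

\emph{Where $v\ne0$.} Now fix $v$. If $x\in \mathcal S$ is nilpotent and $xv=0$, then $xV\subset v^\perp$, and $x$ acts on the symplectic plane $v^\perp/\mathbb Fv$ by an element of $\mathcal S(v^\perp/\mathbb Fv)$. That is a scalar, and it is zero because $x$ is nilpotent. So $xv^\perp\subset\mathbb Fv$. Conversely, if $x\in\mathcal S$ satisfies $xv=0$ and $xv^\perp\subset\mathbb Fv$, then $xV\subset v^\perp$ and $x^3=0$. Hence the fiber over $v$ is a \emph{linear} space. In terms of $b_x$ it is the space of alternating forms on $V/\mathbb Fv$ that vanish on the plane $v^\perp/\mathbb Fv$, which has dimension $3-1=2$. So this part of $\mathbb S$ is a vector bundle of rank $2$ over the orbit $V\setminus\{0\}$.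

Thus $\mathbb S$ is smooth. The closure $\overline{\mathbb O_{(1,1)}}=\mathbb S\cup\{(0,0)\}$ is not. Indeed, a closed subvariety of a vector space that is stable under scalars equals its tangent cone at $0$. If it is smooth at $0$, this cone is the tangent space, so \emph{a cone that is smooth at its vertex is a linear subspace}. But $\mathbb S\cup\{(0,0)\}$ contains $(0,x)$ for all nilpotent $x\in\mathcal S$, and no $(0,x)$ with $x$ not nilpotent, while the nilpotents in $\mathcal S$ are not closed under addition: on $V=U\oplus U^*$ with $\dim U=2$, the sum of the nilpotents $E_{12}\oplus E_{12}^*$ and $E_{21}\oplus E_{21}^*$ has square $1$.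

In terms of Theorem~\ref{sparse} we have $s(1,1)=(1,2,2,2,\dots)$, and for $c=(1,1)$
\[
I(c,(0,2))=\{1\},\qquad I(c,(1,0,1))=\{2\},\qquad I(c,(0,1,0,1))=\{1,2,3\}.
\]
The two sparse sets give smooth points, the third one does not.

\subsection{Plan}

The example shows the two mechanisms of the general proof. When the partial sums of $c$ and $d$ differ only at even indices, we fix the cyclic module $W=Rv$ and show that the remaining conditions on $x$ are linear (Section~\ref{evensec}). When $x$ has Jordan type $(n,n)$ on $\mathbb O_d$, and hence near $\mathbb O_d$, we fix $x$ and get a linear condition on $v$ (case (a) in Section~\ref{splitsec}). In general a sparse set $I(c,d)$ may contain indices of both parities. But if an even index $2j\ge2$ with $s_{2j}(d)<n$ is missing from $I(c,d)$, then near a point of $\mathbb O_d$ the symplectic space can be split, compatibly with $(v,x)$, into two parts that carry the first $2j$ entries and the remaining ones. A neighborhood of the point in $\overline{\mathbb O_c}$ is then a retract of a variety that is smooth by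 induction. Sparseness guarantees that one of these three situations occurs. Section~\ref{prelim} collects the invariants, Section~\ref{combsec} reduces Theorems~\ref{main} and~\ref{deltapieces} to Theorem~\ref{sparse}, and Section~\ref{sharpsec} shows that the hypotheses of Theorems~\ref{deltapieces} and \ref{sparse} cannot simply be dropped.

\section{Normal forms and the closure order}\label{prelim}

For $e=(\mu;\nu)\in\mathcal Q_n$ put
\[
\lambda_i(e)=e_{2i-1}+e_{2i}=\mu_i+\nu_i,\qquad \kappa_i(e)=e_{2i}+e_{2i+1}=\nu_i+\mu_{i+1}\qquad(i\ge1).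
\]
Both are partitions, and
\begin{equation}\label{sums}
s_{2i}=\lambda_1+\dots+\lambda_i,\qquad s_{2i+1}=\mu_1+\kappa_1+\dots+\kappa_i .
\end{equation}
We use two results on the enhanced nilpotent cone of $\mathfrak{gl}_n$. Let $U=\mathbb F^n$.

\smallskip
\noindent\textbf{Fact B} (\cite[Prop.~2.3]{AH}; also \cite{Travkin}). \emph{The $GL(U)$-orbits in $U\times\mathcal N(\mathfrak{gl}(U))$ are indexed by $\mathcal Q_n$: they are the sets $\mathcal O_{(\mu;\nu)}$, $(\mu;\nu)\in\mathcal Q_n$, of pairs $(v,x)$ for which there are $g_i\in U$ with $U=\bigoplus Rg_i$, $\operatorname{ann}(g_i)=(t^{\mu_i+\nu_i})$, $v=\sum t^{\nu_i}g_i$.}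

\noindent\textbf{Fact C} (\cite[Theorem~3.9]{AH}). \emph{If $e\le c$, then $\mathcal O_e\subset\overline{\mathcal O_c}$.}
\smallskip

\subsection{Three tools}

\emph{Symplectic Gram--Schmidt.} Let $a_1,b_1,\dots,a_n,b_n$ be $V$-valued regular functions on a variety that at a point $p$ form a symplectic basis: $\langle a_i,a_j\rangle=\langle b_i,b_j\rangle=0$, while $\langle a_i,b_j\rangle$ is $1$ for $i=j$ and $0$ otherwise. Replace $b_1$ by $b_1/\langle a_1,b_1\rangle$, then every later vector $u$ by $u-\langle u,b_1\rangle a_1-\langle a_1,u\rangle b_1$, which is orthogonal to $a_1$ and $b_1$. Then treat $a_2,b_2$ in the same way, and so on. On a neighborhood of $p$ this yields regular functions that form a symplectic basis at each point and are unchanged at $p$. If $\langle a_i,a_j\rangle=0$ identically for $i,j\le w$, then the span of $a_1,\dots,a_w$ does not change, because in the first $w$ steps only multiples of $a_1,\dots,a_w$ are subtracted from these vectors, and later steps leave them alone.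

\emph{Kernels.} The kernel of a constant-rank morphism between vector bundles over a smooth variety is a subbundle, so its total space is smooth. An equivariant morphism of equivariant vector bundles over a homogeneous space has constant rank. Orbits are smooth varieties in every characteristic.

\emph{Retracts.} The third tool is the following lemma.

\begin{lemma}\label{retract}
Let $\sigma:X\to Z$ and $\pi:Z\to X$ be morphisms of varieties with $\pi\sigma=\operatorname{id}_X$. If $Z$ is smooth, then $X$ is smooth.
\end{lemma}

\begin{proof}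
Let $p\in X$. Let $A$ and $C$ be the completed local rings of $X$ at $p$ and of $Z$ at $\sigma(p)$. Then $C$ is a power series ring. Since $\pi(\sigma(p))=p$, we have local homomorphisms $\pi^*:A\to C$ and $\sigma^*:C\to A$ with $\sigma^*\pi^*=\operatorname{id}$. Choose $z_1,\dots,z_r\in\mathfrak m_A$ that lift a basis of $\mathfrak m_A/\mathfrak m_A^2$. The induced map $\mathbb F[[Z_1,\dots,Z_r]]\to A$ is surjective. Since $\sigma^*\pi^*=\operatorname{id}$, the map $\mathfrak m_A/\mathfrak m_A^2\to\mathfrak m_C/\mathfrak m_C^2$ is injective. So $\pi^*z_1,\dots,\pi^*z_r$ are part of a coordinate system of $C$, and the composite $\mathbb F[[Z_1,\dots,Z_r]]\to A\to C$ is injective. Hence $A\cong\mathbb F[[Z_1,\dots,Z_r]]$, and $X$ is smooth at $p$.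
\end{proof}

\subsection{Existence of normal forms}

\begin{lemma}\label{lagr}
For every $(v,x)\in\mathfrak N$ there are $x$-stable Lagrangian subspaces with $V=U\oplus U'$ and $v\in U$. Hence $(v,x)$ lies in some $\mathbb O_e$.
\end{lemma}

\begin{proof}
Cyclic submodules are isotropic: $\langle x^au,x^bu\rangle=\langle x^{a+b}u,u\rangle$, and this equals $\langle x^ku,x^ku\rangle=0$ if $a+b=2k$, and $\langle x(x^ku),x^ku\rangle=0$ if $a+b=2k+1$. This is where the second condition in the definition of $\mathcal S$ is needed in characteristic $2$.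

We use induction on $n\ge1$. Let $N$ be minimal with $x^N=0$, and choose $h,h'$ with $\langle x^{N-1}h,h'\rangle=1$. The matrix $(\langle x^ah,x^bh'\rangle)_{0\le a,b<N}$ has entries that depend only on $a+b$, are $1$ for $a+b=N-1$, and vanish for $a+b\ge N$. So it is invertible. Since $Rh$ and $Rh'$ are isotropic, it follows that the sum $H=Rh\oplus Rh'$ is direct and nondegenerate, that $h$ and $h'$ have annihilator $(t^N)$, and that $V=H\oplus H^\perp$ with $H^\perp$ stable under $x$.

Write $v=ph+p'h'+v_1$ with $p,p'\in R$ and $v_1\in H^\perp$. The ideals of $R/(t^N)$ form a chain, so one of $p,p'$ divides the other modulo $t^N$. If needed, replace $(h,h')$ by $(h',-h)$. This preserves $\langle x^{N-1}h,h'\rangle=1$ and replaces $(p,p')$ by $(p',-p)$. So we may assume $p'\equiv pq\bmod t^N$ with $q\in R$. Put $\tilde h=h+qh'$. Then $ph+p'h'=p\tilde h$ and $H=R\tilde h\oplus Rh'$ with both summands isotropic. Apply induction to $(v_1,x|_{H^\perp})$ if $H^\perp\ne0$, and add $R\tilde h$ and $Rh'$ to the two Lagrangians so obtained. The last statement follows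 from Fact B applied to $(v,x|_U)$.
\end{proof}

\subsection{Reading off the partial sums}

The partitions $\lambda$ and $\kappa$ are the types of $U$ and of $U/Rv$, as the next lemma shows. A module is called \emph{$i$-generated} if it is generated by $i$ elements. The \emph{order} of a vector $u$ is the least $k\ge0$ with $t^ku=0$, that is, $\dim Ru$.

\begin{lemma}\label{reading}
Let $(v,x)\in\mathbb O_e$, $e=(\mu;\nu)$, with $U,U',g_i$ as in \eqref{normalform}, and let $W=Rv$.
\begin{enumerate}
\item $W$ is isotropic and $\dim W=\mu_1$.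
\item For $i\ge1$ put $h_i=\sum_{l\le i}t^{\nu_l-\nu_i}g_l$. The $h_i$ generate $U$, and $t^{\kappa_i}h_i=t^{\mu_{i+1}}v$. Moreover $U/W=\bigoplus_iR\bar h_i$ with $R\bar h_i\cong R/(t^{\kappa_i})$, where $\bar h_i$ is the class of $h_i$.
\item $W^\perp=U\oplus U_0'$ with $U_0'=W^\perp\cap U'\cong(U/W)^*$. So $W^\perp/W\cong U/W\oplus U_0'$ has Jordan type $\kappa\cup\kappa$.
\item $s_{2i}(e)$ is the maximal dimension of an $i$-generated submodule of $U$, and $s_{2i+1}(e)$ is the maximal dimension of $Rv+N$, where $N\subset U$ is an $i$-generated submodule.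
\end{enumerate}
\end{lemma}

\begin{proof}
(1) We have $W\subset U$, and the order of $v=\sum t^{\nu_i}g_i$ is $\max_i(\lambda_i-\nu_i)=\mu_1$.

(2) The transition from $(g_i)$ to $(h_i)$ is unitriangular, so the $h_i$ generate $U$. We have $t^{\nu_i}h_i=v-\sum_{l>i}t^{\nu_l}g_l$. Multiply by $t^{\mu_{i+1}}$: for $l>i$ we have $\mu_{i+1}+\nu_l\ge\mu_l+\nu_l=\lambda_l$, so these terms vanish and $t^{\kappa_i}h_i=t^{\mu_{i+1}}v$. Thus there is a well-defined surjection $\bigoplus_iR/(t^{\kappa_i})\to U/W$. It is bijective since $\sum_i\kappa_i=n-\mu_1=\dim U/W$.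

(3) Since $W\subset U$, we have $W^\perp\supset U^\perp=U$, which gives the decomposition. Under $U'\cong U^*$ the space $U_0'$ is the annihilator of $W$. A nilpotent map and its transpose have the same Jordan type.

(4) Let $M$ be a finite-dimensional $R$-module on which $t$ is nilpotent. The number of its cyclic summands of dimension at least $k$ is $\dim(t^{k-1}M\cap\ker t)$. So the parts of a submodule, in decreasing order, are bounded by those of $M$, and an $i$-generated submodule, which has at most $i$ parts, has dimension at most the sum of the $i$ largest parts of $M$. The $i$ largest summands attain this bound. Apply this to $U$, of type $\lambda$, and to $U/W$, of type $\kappa$, and use \eqref{sums} and $\dim W=\mu_1$.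
\end{proof}

\subsection{The closure order}

The description of $s_i$ in Lemma~\ref{reading}(4) uses $U$, which is not determined by $(v,x)$. To see that $s_i$ depends only on $(v,x)$, and how it varies, we express it through forms on $V$ itself.

\begin{proposition}\label{closure}
If $(v,x)\in\mathbb O_e$, then the numbers $s_i(e)$ depend only on $(v,x)$. So the orbits $\mathbb O_e$, $e\in\mathcal Q_n$, are distinct, and each $s_i$ becomes an $Sp(V)$-invariant function on $\mathfrak N$. These functions are lower semicontinuous, that is, the sets $\{s_i\le N\}$ are closed. Moreover, $\mathbb O_e\subset\overline{\mathbb O_c}$ if and only if $e\le c$.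
\end{proposition}

\begin{proof}
For $(v,x)\in\mathfrak N$ consider the alternating $R$-bilinear forms $\beta(u,w)=\langle(t-x)u,w\rangle$ on $V\otimes_{\mathbb F}R$ and
\[
\hat\beta((u,a),(w,b))=\beta(u,w)+a\langle v,w\rangle-b\langle v,u\rangle\qquad\text{on }(V\otimes_{\mathbb F}R)\oplus R ,
\]
where $\langle\cdot,\cdot\rangle$ and $x$ are extended $R$-linearly. For a Gram matrix $G$ of an alternating form, the principal sub-Pfaffians of size $2k$ generate an ideal that does not depend on the basis. This follows from the Cauchy--Binet formula $\operatorname{Pf}((P^{T}GP)_{K})=\sum_{L}\operatorname{Pf}(G_{L})\det(P_{L,K})$ for $|K|=2k$, the sum running over index sets $L$ with $|L|=2k$. It is a polynomial identity with integer coefficients, so it holds over every commutative ring once it holds over fields of characteristic $0$, where it expresses the naturality of $\omega^{\wedge k}/k!$ for the $2$-form $\omega$ defined by $G$.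

Let $(v,x)\in\mathbb O_e$. Take $U,U'$ as in \eqref{normalform}, dual bases of $U$ and $U'$, and the extra basis vector $\epsilon=(0,1)$. Since $v\in U$ and $U,U'$ are $x$-stable Lagrangians, $\hat\beta$ vanishes on $(U\otimes_{\mathbb F} R)\oplus R\epsilon$ and on $U'\otimes_{\mathbb F} R$. The mixed block is, up to transposition and signs, the $n\times(n+1)$ matrix $M=(t-x|_U\mid v)$. So each principal Pfaffian of size $2k$ is $0$ or, up to sign, a $k\times k$ minor of $M$, and every such minor occurs. We have $\operatorname{coker}M=U/Rv\cong\bigoplus_lR/(t^{\kappa_l})$. For $0\le i\le n$, the ideal of $(n-i)\times(n-i)$ minors of $M$ is the $i$-th Fitting ideal of this module, so the Pfaffians of $\hat\beta$ of size $2(n-i)$ generate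
\[
\bigl(t^{\sum_{l>i}\kappa_l}\bigr)=\bigl(t^{\,n-s_{2i+1}(e)}\bigr).
\]
In the same way, the cokernel of $t-x|_U$ is $U$, of type $\lambda$, and the Pfaffians of $\beta$ of size $2(n-i)$ generate $(t^{\,n-s_{2i}(e)})$. For $i>n$ we have $s_{2i}=s_{2i+1}=n$. Hence the $s_i(e)$ are determined by $(v,x)$, and they determine $e$. They are invariant because an isometry transports the forms.

In a fixed basis of $V$, the condition $s_i\le N$, where $N<n$, says that certain Pfaffians are divisible by $t^{n-N}$, that is, that their coefficients of lower degree vanish. So $\{s_i\le N\}$ is closed. In particular the closed set $\{s_i\le s_i(c)\}$ contains $\overline{\mathbb O_c}$, so $\mathbb O_e\subset\overline{\mathbb O_c}$ implies $e\le c$. Conversely, let $e\le c$, and realize $V$ as $U\oplus U^*$. The morphism $U\times\mathcal N(\mathfrak{gl}(U))\to\mathfrak N$, $(u,x)\mapsto(u,x\oplus x^*)$, maps $\mathcal O_e$ into $\mathbb O_e$ and $\mathcal O_c$ into $\mathbb O_c$. So $\mathbb O_e\subset\overline{\mathbb O_c}$ by Fact C.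
\end{proof}

From now on the \emph{type} of $(v,x)\in\mathfrak N$ is the unique $e$ with $(v,x)\in\mathbb O_e$. By Fact B it can be computed from any pair $U,U'$ as in Lemma~\ref{lagr}.

\section{From pieces to sparse sets}\label{combsec}

Fix $\delta$ as in Theorem~\ref{deltapieces}. In terms of partial sums, $g\in\mathcal Q_n$ lies in $\mathcal Q_n^\delta$ if and only if
\begin{equation}\label{concave}
2s_i(g)\ge s_{i-1}(g)+s_{i+1}(g)-\delta_i\qquad\text{for all }i\ge1 .
\end{equation}
For $d\in\mathcal Q_n$ let
\[
J=J(d)=\{i\ge1:\ d_{i+1}>d_i+\delta_i\},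
\]
a finite set of violations. If $i,i+1\in J$, then $d_{i+2}>d_{i+1}>d_i$, a contradiction. So $J$ is sparse. This allows us to correct all violations at once: for $i\in J$ we raise $s_i$ to the smallest value allowed by its neighbors, and the neighbors do not move. Define $f=\Phi(d)$ by
\[
s_i(f)=s_i(d)\quad(i\notin J),\qquad s_i(f)=\Bigl\lceil\tfrac12\bigl(s_{i-1}(d)+s_{i+1}(d)-\delta_i\bigr)\Bigr\rceil\quad(i\in J).
\]
The point is that the corrections create no new violation and keep $f$ a bipartition.

\begin{lemma}\label{comb}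
We have $f=\Phi(d)\in\mathcal Q_n^\delta$, $d\le f$ and $I(f,d)=J(d)$. If $g\in\mathcal Q_n^\delta$ and $g\ge d$, then $g\ge f$.
\end{lemma}

\begin{proof}
For $i\in J$ we have
\begin{equation}\label{avg}
f_i=\Bigl\lceil\tfrac12(d_i+d_{i+1}-\delta_i)\Bigr\rceil,\qquad f_{i+1}=d_i+d_{i+1}-f_i=\Bigl\lfloor\tfrac12(d_i+d_{i+1}+\delta_i)\Bigr\rfloor .
\end{equation}
Call $l$ \emph{first} if $l\in J$, \emph{second} if $l-1\in J$, and \emph{neutral} otherwise. By sparseness no $l$ is both first and second. If $l$ is neutral, then $f_l=d_l$. From $d_{i+1}\ge d_i+\delta_i+1$ for $i\in J$ and \eqref{avg} we get: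
\begin{itemize}
\item[($\alpha$)] if $l$ is first, then $d_l<f_l\le d_{l+1}-\delta_l$;
\item[($\beta$)] if $l$ is second, then $d_{l-1}+\delta_{l-1}\le f_l<d_l$.
\end{itemize}
So $f$ has nonnegative entries, $s_i(f)=s_{i-1}(d)+f_i>s_i(d)$ for $i\in J$, and hence $d\le f$ and $I(f,d)=J$. The sum of the entries of $f$ is $n$.

\emph{The inequality $f_{i+1}\le f_i+\delta_i$.} If $i\in J$, then \eqref{avg} gives $f_i+\delta_i=\lceil\frac12(d_i+d_{i+1}+\delta_i)\rceil\ge f_{i+1}$. If $i\notin J$, then $i$ is second or neutral, and $i+1$ is first or neutral.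
\begin{itemize}
\item Both neutral: $f_{i+1}=d_{i+1}\le d_i+\delta_i=f_i+\delta_i$, as $i\notin J$.
\item $i$ second, $i+1$ neutral: $f_{i+1}=d_{i+1}\le d_{i-1}\le f_i$ by ($\beta$).
\item $i$ neutral, $i+1$ first: $f_{i+1}\le d_{i+2}\le d_i=f_i$ by ($\alpha$).
\item $i$ second, $i+1$ first: put $A=d_{i-1}+d_i$, $B=d_{i+1}+d_{i+2}$ and $\delta'=\delta_{i-1}=\delta_{i+1}$. Then $A\ge B$, and by \eqref{avg} we need
\[
\lceil\tfrac12(B-\delta')\rceil\le\lfloor\tfrac12(A+\delta')\rfloor+\delta_i .
\]
If $\delta'\ge1$, the left side is at most $\lceil\frac12(A-1)\rceil=\lfloor\frac12A\rfloor$. If $\delta'=0$, then $\delta_i\ge1$, because the two values of $\delta$ are not both $0$, and $\lceil\frac12B\rceil\le\lceil\frac12A\rceil\le\lfloor\frac12A\rfloor+1$.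
\end{itemize}

\emph{The inequality $f_l\ge f_{l+2}$.}
\begin{itemize}
\item $l$ not second, $l+2$ not first: $f_l\ge d_l\ge d_{l+2}\ge f_{l+2}$.
\item $l$ and $l+2$ both first, or both second: $\delta_l=\delta_{l+2}$ and $\delta_{l-1}=\delta_{l+1}$, so by \eqref{avg} the same nondecreasing function is applied to $d_l+d_{l+1}\ge d_{l+2}+d_{l+3}$, or to $d_{l-1}+d_l\ge d_{l+1}+d_{l+2}$.
\item $l$ second, $l+2$ first: $f_{l+2}\le d_{l+3}\le d_{l+1}\le d_{l-1}\le f_l$.
\item $l$ second, $l+2$ neutral: $l+1\notin J$, so $f_{l+2}=d_{l+2}\le d_{l+1}+\delta_{l+1}\le d_{l-1}+\delta_{l-1}\le f_l$.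
\item $l$ neutral, $l+2$ first: $l\notin J$, so $f_{l+2}\le d_{l+3}-\delta_{l+2}\le d_{l+1}-\delta_l\le d_l=f_l$.
\end{itemize}
Hence $f\in\mathcal Q^\delta_n$.

\emph{Minimality.} Let $g\in\mathcal Q_n^\delta$ and $g\ge d$. For $i\in J$, \eqref{concave} gives $2s_i(g)\ge s_{i-1}(d)+s_{i+1}(d)-\delta_i$, so $s_i(g)\ge s_i(f)$. For $i\notin J$ this holds since $s_i(f)=s_i(d)$.
\end{proof}

\begin{corollary}\label{pieces}
For $c\in\mathcal Q_n^\delta$ we have $\mathbb S_c^\delta=\bigcup_{\Phi(d)=c}\mathbb O_d$. So the sets $\mathbb S_c^\delta$ partition $\mathfrak N$. If $\mathbb O_d\subset\mathbb S_c^\delta$, then $d\le c$ and $I(c,d)$ is sparse.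
\end{corollary}

\begin{proof}
Both sides are unions of orbits $\mathbb O_d$ with $d\le c$, since $d\le\Phi(d)$. So let $d\le c$. Then $\Phi(d)\le c$ by Lemma~\ref{comb}. If $\Phi(d)\ne c$, then $\mathbb O_d\subset\overline{\mathbb O_{\Phi(d)}}\subsetneq\overline{\mathbb O_c}$, so $\mathbb O_d\not\subset\mathbb S_c^\delta$. If $\Phi(d)=c$, then every $f\in\mathcal Q_n^\delta$ with $\mathbb O_d\subset\overline{\mathbb O_f}$ satisfies $f\ge c$, so $\overline{\mathbb O_f}$ is not properly contained in $\overline{\mathbb O_c}$, and $\mathbb O_d\subset\mathbb S^\delta_c$. The last statement holds because $I(\Phi(d),d)=J(d)$ is sparse.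
\end{proof}

Moreover, $\mathbb S_c^\delta$ is open in $\overline{\mathbb O_c}$, since finitely many closed sets are removed. \emph{So Theorem~\ref{sparse} implies Theorem~\ref{deltapieces}, and hence Theorem~\ref{main}.} The remaining proofs do not involve $\delta$.

\section{Fixing the cyclic module $Rv$}\label{evensec}

We first treat bipartitions $e\le c$ whose odd partial sums are those of $c$. By \eqref{sums} and Lemma~\ref{reading}, the odd partial sums of the type of $(v,x)$ record $\dim W$ for $W=Rv$ and the Jordan type of $x$ on $W^\perp/W$. If these are constant, we may fix $W$, the action on $W$ and the action on $W^\perp/W$. What remains to be understood is how $W^\perp$ is put together from them.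

\subsection{The smallest instructive case}

Let $n=4$ and $c=(2,1,1)$. The bipartitions with odd partial sums $s_1=2$ and $s_3=4$ are $(2,2)$, $(2,1,1)$ and $(2,0,2)$, in decreasing order, and they all have $\kappa=(2)$. Let $(v,x)$ have one of these types, say $(2,2-\mu_2,\mu_2)$. Then $\dim W=2$, and $x$ acts on $W^\perp/W$ with type $(2,2)$. Choose a complement $E$ of $W$ in $W^\perp$ and write
\[
x|_W=z,\qquad xu=yu+\varphi u\quad(u\in E),\qquad y\in\mathfrak{gl}(E),\ \varphi\in\operatorname{Hom}(E,W).
\]
Since $y^2=0$ and $z^2=0$, we have $x^2W=0$ and $x^2u=(\varphi y+z\varphi)u\in W$ for $u\in E$. On the other hand, Lemma~\ref{reading} gives $W^\perp=Rh_1+W+U_0'$ with $t^2h_1=t^{\mu_2}v$ and $t^2U_0'=0$. So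
\[
x^2W^\perp=(\varphi y+z\varphi)E=z^{\mu_2}W .
\]
Hence the type is visible in the map $\varphi y+z\varphi$. For the type $(2,2)$ its image is $W$, for $(2,1,1)$ it is $zW$, and for $(2,0,2)$ it is $0$. Among the points of these three types, those in the closure of $\mathbb O_{(2,1,1)}$ are the ones with $(\varphi y+z\varphi)E\subset zW$. With $W$ and $E$ fixed, \emph{this is, for each $z$ and $y$, a linear condition on $\varphi$}, and its rank is the same for all $(z,y)$, since these form one orbit of $GL(W)\times Sp(E)$. So there is no singularity, even at the points of type $(2,0,2)$, where $\varphi y+z\varphi=0$. In general $\kappa$ has several parts, and we will need one such condition for each part.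

\subsection{The general case}

\begin{proposition}\label{evenprop}
For every $c\in\mathcal Q_n$ the union $X_c$ of all $\mathbb O_e$ with $e\le c$ and $s_i(e)=s_i(c)$ for all odd $i$ is open in $\overline{\mathbb O_c}$ and smooth.
\end{proposition}

\begin{proof}
On $\overline{\mathbb O_c}$ we have $s_i\le s_i(c)$, and equality is an open condition by semicontinuity. Only finitely many $i$ matter, since $s_i=n$ for $i\ge2n$. So $X_c$ is open in $\overline{\mathbb O_c}$. Put $w=c_1$ and $\kappa_i=\kappa_i(c)$, and let $Y$ be the union of all $\mathbb O_e$ with $s_i(e)=s_i(c)$ for all odd $i$. By Lemma~\ref{reading},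
\[
Y=\{(v,x)\in\mathfrak N:\ \dim Rv=w,\ x\text{ has type }\kappa\cup\kappa\text{ on }(Rv)^\perp/Rv\},
\]
and $X_c=Y\cap\overline{\mathbb O_c}$.

\emph{Step 1: fixing $W$.} The map $\rho:X_c\to\operatorname{IGr}(w,V)$, $(v,x)\mapsto\langle v,xv,\dots,x^{w-1}v\rangle=Rv$, is an $Sp(V)$-equivariant morphism to the Grassmannian of isotropic $w$-dimensional subspaces, which is homogeneous and smooth. Fix $W_0\in\operatorname{IGr}(w,V)$ and a symplectic basis $a_1,b_1,\dots,a_n,b_n$ of $V$ such that $a_1,\dots,a_w$ is a basis of $W_0$. Each $W$ near $W_0$ has a unique basis $a_1(W),\dots,a_w(W)$ that projects to $a_1,\dots,a_w$ along a fixed complement of $W_0$, and it depends regularly on $W$. Apply Gram--Schmidt to the $a_i(W)$, $i\le w$, and the remaining constant basis vectors. This gives a neighborhood $\Omega$ of $W_0$ and a morphism $\gamma:\Omega\to Sp(V)$ with $\gamma(W)W_0=W$. Hence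
\[
\rho^{-1}(\Omega)\cong\Omega\times\rho^{-1}(W_0),\qquad q\mapsto\bigl(\rho(q),\gamma(\rho(q))^{-1}q\bigr),
\]
with inverse $(W,q')\mapsto\gamma(W)q'$. Since $W_0$ is arbitrary, it suffices to prove that $\rho^{-1}(W_0)=Y_0\cap\overline{\mathbb O_c}$ is smooth, where $Y_0=\{(v,x)\in Y:\ Rv=W_0\}$.

\emph{Step 2: coordinates on $Y_0$.} Write $V=W_0\oplus E\oplus W_0^*$, where $W_0^\perp=W_0\oplus E$, $E$ is symplectic, and $W_0^*$ is isotropic, orthogonal to $E$ and dual to $W_0$. Let $x\in\mathcal S$. Then $xW_0\subset W_0=(W_0^\perp)^\perp$ if and only if $b_x(W_0,W_0\oplus E)=0$. In this case also $xW_0^\perp\subset W_0^\perp$. The other components of the alternating form $b_x$ are arbitrary: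
\begin{itemize}
\item $b_x|_{W_0\times W_0^*}$ corresponds to $z=x|_{W_0}\in\mathfrak{gl}(W_0)$;
\item the alternating form $b_x|_{E\times E}$ corresponds to the $E$-component $y\in\mathcal S(E)$ of $x|_E$;
\item $b_x|_{E\times W_0^*}$ corresponds to the $W_0$-component $\varphi\in\operatorname{Hom}(E,W_0)$ of $x|_E$;
\item $b_x|_{W_0^*\times W_0^*}$ is an element of the vector space $\mathrm{Alt}$ of alternating forms on $W_0^*$.
\end{itemize}
The maps induced by $x$ on $W_0$, $W_0^\perp/W_0\cong E$ and $V/W_0^\perp\cong W_0^*$ are $z$, $y$ and the transpose of $z$. So $x$ is nilpotent if and only if $z$ and $y$ are. The nilpotent $y\in\mathcal S(E)$ of type $\kappa\cup\kappa$ form a single $Sp(E)$-orbit $O_\kappa$: by Lemma~\ref{lagr} with $v=0$, they are the $y$ for which $(0,y)$ has type $(\varnothing;\kappa)$. The pairs $(v,z)\in W_0\times\mathfrak{gl}(W_0)$ with $z$ nilpotent and $v$ cyclic form a single $GL(W_0)$-orbit $B_1$. Therefore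
\[
Y_0=B\times\operatorname{Hom}(E,W_0)\times\mathrm{Alt},\qquad B=B_1\times O_\kappa,
\]
and $B$ is smooth and homogeneous under $GL(W_0)\times Sp(E)$.

\emph{Step 3: linear conditions.} By induction on $k$, for $u\in E$,
\begin{equation}\label{power}
x^ku=y^ku+\sum_{l=0}^{k-1}z^{k-1-l}\varphi y^lu .
\end{equation}
For $b=(v,z,y)\in B$ and each of the finitely many $i\ge1$ with $\kappa_i>0$, let
\[
T_i(b):\operatorname{Hom}(E,W_0)\to\operatorname{Hom}\bigl(\ker y^{\kappa_i},\,W_0/z^{c_{2i+1}}W_0\bigr),\qquad
\varphi\mapsto\Bigl[u\mapsto\sum_{l=0}^{\kappa_i-1}z^{\kappa_i-1-l}\varphi y^lu\Bigr].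
\]
The spaces $\ker y^{\kappa_i}$ and $z^{c_{2i+1}}W_0$ have constant dimension on $B$, so $T=\bigoplus_iT_i$ is a morphism of vector bundles on $B$. It is equivariant under $GL(W_0)\times Sp(E)$. So it has constant rank, $L=\ker T$ is a subbundle of $B\times\operatorname{Hom}(E,W_0)$, and $Y_L=L\times\mathrm{Alt}\subset Y_0$ is smooth. It remains to prove the following claim.

\emph{Claim: $Y_L=Y_0\cap\overline{\mathbb O_c}$.} Let $(v,x)\in Y_0$ and $W=W_0=Rv$. Then $(v,x)\in Y_L$ if and only if the following holds for all $i\ge1$: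
\[
(*)_i\qquad \tilde u\in W^\perp,\ t^{\kappa_i}\tilde u\in W\ \Longrightarrow\ t^{\kappa_i}\tilde u\in t^{c_{2i+1}}W .
\]
Indeed, if $\kappa_i=c_{2i}+c_{2i+1}=0$, then $c_{2i+1}=0$ and $(*)_i$ is trivial. If $\kappa_i>0$, write $\tilde u=w'+u$ with $w'\in W$, $u\in E$. Then $t^{\kappa_i}\tilde u\in W$ means $u\in\ker y^{\kappa_i}$. As $\kappa_i\ge c_{2i+1}$, we have $t^{\kappa_i}w'\in t^{c_{2i+1}}W$, so by \eqref{power} $(*)_i$ says that $T_i$ kills $\varphi$.

Let $e=(\mu;\nu)$ be the type of $(v,x)$. Since the odd partial sums of $e$ and $c$ agree, $\mu_1=c_1$ and $\nu_i+\mu_{i+1}=\kappa_i(e)=\kappa_i=c_{2i}+c_{2i+1}$. We use the elements $h_i$ of Lemma~\ref{reading}.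

($\subset$) Assume $(*)_i$ for all $i$. Since $h_i\in U\subset W^\perp$ and $t^{\kappa_i}h_i=t^{\mu_{i+1}}v\in W$, condition $(*)_i$ gives $t^{\mu_{i+1}}v\in t^{c_{2i+1}}W$. Now $W\cong R/(t^{c_1})$ is generated by $v$, and $c_{2i+1}\le c_1$, so $\mu_{i+1}\ge c_{2i+1}$. Hence
\[
s_{2i}(e)=s_{2i+1}(e)-\mu_{i+1}\le s_{2i+1}(c)-c_{2i+1}=s_{2i}(c)
\]
for all $i\ge1$. So $e\le c$ and $(v,x)\in\overline{\mathbb O_c}$.

($\supset$) Assume $e\le c$. As the odd partial sums agree, for all $l\ge1$
\[
\mu_{l+1}=s_{2l+1}(e)-s_{2l}(e)\ge c_{2l+1},\qquad \nu_l=s_{2l}(e)-s_{2l-1}(e)\le c_{2l}.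
\]
Let $\tilde u\in W^\perp$ with $t^{\kappa_i}\tilde u\in W$. By Lemma~\ref{reading}, $\tilde u=\sum_lr_lh_l+u_0'$, a finite sum with $r_l\in R$ and $u_0'\in U_0'$. Since $W\subset U$, we get $t^{\kappa_i}u_0'=0$, and since $U/W=\bigoplus_lR\bar h_l$ with $R\bar h_l\cong R/(t^{\kappa_l})$, we get $t^{\kappa_l}\mid t^{\kappa_i}r_l$. So $r_l=t^{\max(\kappa_l-\kappa_i,0)}r_l'$ with $r_l'\in R$, and
\[
t^{\kappa_i}\tilde u=\sum_lr_l'\,t^{\max(\kappa_i,\kappa_l)}h_l=\sum_lr_l'\,t^{\max(\kappa_i-\kappa_l,0)+\mu_{l+1}}v .
\]
If $l\le i$, then $\kappa_l\ge\kappa_i$, and the exponent is $\mu_{l+1}\ge c_{2l+1}\ge c_{2i+1}$. If $l>i$, then $\kappa_l\le\kappa_i$, and the exponent is $\kappa_i-\kappa_l+\mu_{l+1}=\kappa_i-\nu_l\ge\kappa_i-c_{2l}\ge\kappa_i-c_{2i}=c_{2i+1}$. So $(*)_i$ holds.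
\end{proof}

\section{Splitting, and the proof of Theorem~\ref{sparse}}\label{splitsec}

We prove Theorem~\ref{sparse} by induction on $n$. For $n=0$ there is nothing to prove. Let $n\ge1$, let $d\le c$ in $\mathcal Q_n$ with $I=I(c,d)$ sparse, and let $m\ge1$ be minimal with $s_{2m}(d)=n$. Then $s_i(d)=s_i(c)=n$ for $i\ge2m$, so $I\subset[1,2m-1]$. By homogeneity it suffices to prove that $\overline{\mathbb O_c}$ is smooth at one point $p=(v_0,x_0)\in\mathbb O_d$. There are three cases:
\begin{itemize}
\item[(a)] $m=1$;
\item[(b)] $m\ge2$, and $2j\in I$ for all $1\le j<m$;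
\item[(c)] there is $1\le j<m$ with $2j\notin I$.
\end{itemize}

\subsection{Case (a): fixing $x$}

Here $\lambda(d)=\lambda(c)=(n)$. Let $X=\{(v,x)\in\overline{\mathbb O_c}:\ x^{n-1}\ne0\}$. It is open in $\overline{\mathbb O_c}$ and contains $\mathbb O_d$. A pair $(v,x)\in\mathfrak N$ with $x^{n-1}\ne0$ has type $(e_1,n-e_1)$, where $e_1$ is the order of $v$, and this type is $\le c$ if and only if $e_1\le c_1$. So
\[
X=\{(v,x):\ x\in O_{\mathrm{reg}},\ x^{c_1}v=0\},
\]
where $O_{\mathrm{reg}}\subset\mathcal S$ is the orbit of the nilpotents of Jordan type $(n,n)$. This is the kernel of the endomorphism $x^{c_1}$ of the trivial bundle $V\times O_{\mathrm{reg}}$. The rank is constant because $O_{\mathrm{reg}}$ is one orbit. So $X$ is smooth.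

\subsection{Case (b): fixing $Rv$}

Every odd $i\le2m-1$ is adjacent to one of $2,4,\dots,2m-2$, and these all lie in $I$. Since $I$ is sparse and contained in $[1,2m-1]$, it contains no odd index, so $s_i(d)=s_i(c)$ for all odd $i$. Hence $\mathbb O_d\subset X_c$, and Proposition~\ref{evenprop} applies.

\subsection{Case (c): splitting}

Put $a=s_{2j}(c)=s_{2j}(d)$. Then $a<n$ since $j<m$, and $a\ge\lambda_1(d)>0$. Cut the sequences at this place:
\[
c'=(c_1,\dots,c_{2j}),\quad c''=(c_{2j+1},c_{2j+2},\dots),\quad d'=(d_1,\dots,d_{2j}),\quad d''=(d_{2j+1},d_{2j+2},\dots).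
\]
These are bipartitions of $a$ and $n-a$ with $d'\le c'$ and $d''\le c''$. The sets $I(c',d')=I\cap[1,2j-1]$ and $I(c'',d'')=\{i\ge1:\ 2j+i\in I\}$ are sparse. By induction $\overline{\mathbb O_{c'}}$ is smooth along $\mathbb O_{d'}$, and $\overline{\mathbb O_{c''}}$ is smooth along $\mathbb O_{d''}$.

At $p$ itself the normal form splits $V$ into two parts of types $d'$ and $d''$. We want to extend this splitting to nearby points of $\overline{\mathbb O_c}$. There is no canonical choice. For instance, if $c=(1,1,1,1)$, $d=(0,2,0,2)$ and $j=1$, then $x$ has type $(2,2,2,2)$ on both orbits and $v=0$ on $\mathbb O_d$, so nothing distinguishes one half of $V$ from the other. But a choice made at $p$ can be carried along: we fix $2j$ vectors that generate the first part at $p$ and take the submodule that they generate at nearby points. The point is that its dimension does not jump near $p$. This will follow because, for a suitable $k$, the rank of $x^k$ is constant near $p$.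

\emph{The first part as a function of $x$.} Put $k=\lambda_j(c)$. Then $k\ge1$, since otherwise $a=n$. Because $s_{2j}(c)=s_{2j}(d)=a$,
\[
\lambda_j(d)=a-s_{2j-2}(d)\ge a-s_{2j-2}(c)=k,\qquad \lambda_{j+1}(d)=s_{2j+2}(d)-a\le\lambda_{j+1}(c)\le k .
\]
So both for $c$ and for $d$ the first $j$ parts of $\lambda$ are at least $k$ and the others at most $k$. Hence on both $\mathbb O_c$ and $\mathbb O_d$ the rank of $x^k$ is
\[
r=2(a-jk).
\]
On $\overline{\mathbb O_c}$ the rank of $x^k$ is at most $r$. So it is exactly $r$ on the open subset $\mathcal U=\{\operatorname{rank}x^k\ge r\}$ of $\overline{\mathbb O_c}$, and $p\in\mathcal U$.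

Take $U,U',g_i$ for $p$ as in \eqref{normalform}. Let $V_A$ be the sum of $Rg_1,\dots,Rg_j$ and of the subspaces of $U'$ dual to them, and let $V_B$ be the sum of the other $Rg_i$ and of their duals. So $V=V_A\perp V_B$, both summands are $x_0$-stable, $\dim V_A=2a$, and
\[
p=(v_0'+v_0'',\,x_0'\oplus x_0''),\qquad p'=(v_0',x_0')\in\mathbb O_{d'}\subset\mathfrak N(V_A),\quad p''=(v_0'',x_0'')\in\mathbb O_{d''}\subset\mathfrak N(V_B).
\]
The module $V_A$ is a direct sum of $2j$ cyclic modules, with generators $u_1,\dots,u_{2j}$ say, all of dimension at least $k$, and $x_0^kV_B=0$. Choose $w_1,\dots,w_r\in V$ such that $x_0^kw_1,\dots,x_0^kw_r$ is a basis of $x_0^kV=x_0^kV_A$. Then the $2jk+r=2a$ vectors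
\[
x_0^lu_i\ \ (0\le l<k,\ 1\le i\le2j),\qquad x_0^kw_q\ \ (1\le q\le r)
\]
form a basis of $V_A$. For $(v,x)$ in a neighborhood $\mathcal U_1\subset\mathcal U$ of $p$, the corresponding vectors $x^lu_i$, $x^kw_q$ are still linearly independent, and their span $A_x$ is nondegenerate. Since $x^kV$ has dimension $r$, it is spanned by the $x^kw_q$. Thus
\[
A_x=\langle x^lu_i:\ 0\le l<k,\ 1\le i\le2j\rangle+x^kV .
\]
This is the reason for including the vectors $x^kw_q$: the space $A_x$ is $x$-stable, because $x\cdot x^{k-1}u_i\in x^kV$. So $B_x=A_x^\perp$ is $x$-stable too. Moreover $x^kB_x\subset A_x\cap B_x=0$, hence $x^kV=x^kA_x$ and $A_x=\sum_iRu_i+x^kA_x$. Iterating this, and using that $k\ge1$ and $x$ is nilpotent, we obtain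
\begin{equation}\label{generated}
A_x=\sum_{i=1}^{2j}Ru_i .
\end{equation}

\emph{The section $\sigma$.} Project symplectic bases of $V_A$ and $V_B$ orthogonally to $A_x$ and $B_x$. This is regular in $(v,x)$, since $A_x$ has a regular frame and is nondegenerate. Apply Gram--Schmidt to each part. On a neighborhood $\mathcal U_2\subset\mathcal U_1$ of $p$ this gives a morphism $q\mapsto g_q\in Sp(V)$ with $g_p=1$, $g_qV_A=A_x$ and $g_qV_B=B_x$ for $q=(v,x)$. Let
\[
\pi:Sp(V)\times\mathfrak N(V_A)\times\mathfrak N(V_B)\to\mathfrak N,\qquad \bigl(g,(v',x'),(v'',x'')\bigr)\mapsto g\cdot(v'+v'',x'\oplus x''),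
\]
and let $\sigma:\mathcal U_2\to Sp(V)\times\mathfrak N(V_A)\times\mathfrak N(V_B)$ send $q$ to $g_q$ together with the two components of $g_q^{-1}q$ along $V=V_A\perp V_B$. Then $\pi\sigma=\operatorname{id}$ and $\sigma(p)=(1,p',p'')$.

\emph{Claim: $\sigma(\mathcal U_2)\subset Sp(V)\times\overline{\mathbb O_{c'}}\times\overline{\mathbb O_{c''}}$.} The right side is closed and $\mathcal U_2\cap\mathbb O_c$ is dense in $\mathcal U_2$, so it suffices to take $q\in\mathcal U_2\cap\mathbb O_c$. Let $(v',x')$ and $(v'',x'')$ be the components of $g_q^{-1}q$, and let $e'$ and $e''$ be their types, which are bipartitions of $a$ and $n-a$. By Lemma~\ref{lagr} there are stable Lagrangian decompositions $V_A=U_A\oplus U_A'$ and $V_B=U_B\oplus U_B'$ with $v'\in U_A$ and $v''\in U_B$. Then $U=U_A\oplus U_B$, with complement $U_A'\oplus U_B'$, computes the type of $g_q^{-1}q$, which is $c$. By \eqref{generated}, $\lambda(e')\cup\lambda(e')$ has at most $2j$ parts. So $\lambda(e')$ has at most $j$ parts, and $U_A$ is $j$-generated. Also $\dim U_A=a$. We apply Lemma~\ref{reading}(4)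 to $U$, $U_A$ and $U_B$.
\begin{itemize}
\item For $i\le j$: submodules of $U_A$ are submodules of $U$, so $s_{2i}(c)\ge s_{2i}(e')$.
\item For $i<j$ and an $i$-generated $N\subset U_A$: the module $R(v'+v'')+N$ projects onto $Rv'+N\subset U_A$, so $s_{2i+1}(c)\ge s_{2i+1}(e')$.
\item For $i\ge0$ and an $i$-generated $N\subset U_B$: the module $U_A+N$ is $(j+i)$-generated, and $R(v'+v'')+U_A+N=U_A\oplus(Rv''+N)$. So $s_{2j+2i}(c)\ge a+s_{2i}(e'')$ and $s_{2j+2i+1}(c)\ge a+s_{2i+1}(e'')$.
\end{itemize}
For $i\le2j$ we have $s_i(c')=s_i(c)\geq s_i(e')$, and for $i\ge2j$ we have $s_i(e')\le a=s_i(c')$. So $e'\le c'$. Since $s_{2j+i}(c)=a+s_i(c'')$, also $e''\le c''$. The claim follows from Proposition~\ref{closure}.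

\emph{Conclusion.} Concatenating normal forms gives $\pi(Sp(V)\times\mathbb O_{c'}\times\mathbb O_{c''})\subset\mathbb O_c$. So $\pi$ maps $Sp(V)\times\overline{\mathbb O_{c'}}\times\overline{\mathbb O_{c''}}$ into $\overline{\mathbb O_c}$. By induction there are smooth open subsets $X'\ni p'$ of $\overline{\mathbb O_{c'}}$ and $X''\ni p''$ of $\overline{\mathbb O_{c''}}$. Put
\[
\mathcal U_3=\sigma^{-1}\bigl(Sp(V)\times X'\times X''\bigr),\qquad Z=\bigl(Sp(V)\times X'\times X''\bigr)\cap\pi^{-1}(\mathcal U_3).
\]
By the claim, $\mathcal U_3$ is open in $\mathcal U_2$, hence in $\overline{\mathbb O_c}$, and it contains $p$. The variety $Z$ is open in $Sp(V)\times X'\times X''$, so it is smooth. Since $\pi\sigma=\operatorname{id}$, the morphism $\sigma$ maps $\mathcal U_3$ into $Z$, and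
\[
\mathcal U_3\xrightarrow{\ \sigma\ }Z\xrightarrow{\ \pi\ }\mathcal U_3
\]
is the identity. By Lemma~\ref{retract}, $\mathcal U_3$ is smooth, so $\overline{\mathbb O_c}$ is smooth at $p$. This completes the proof of Theorem~\ref{sparse}, and with Corollary~\ref{pieces} the proofs of Theorems~\ref{deltapieces} and~\ref{main}. \qed

\section{The hypotheses}\label{sharpsec}

\begin{remark}
In Theorem~\ref{sparse} the hypothesis that $I(c,d)$ is sparse cannot simply be dropped. Take $n=2$, $c=(2)$ and $d=(1,0,1)$. Then $s(c)=(2,2,2,\dots)$ and $s(d)=(1,1,2,\dots)$, so $I(c,d)=\{1,2\}$. Here $\overline{\mathbb O_c}=\mathfrak N=V\times\mathcal N(\mathcal S)$, where $\mathcal N(\mathcal S)$ is the cone of nilpotent elements of $\mathcal S$, and $\mathbb O_d=\{(v,0):\ v\ne0\}$. As seen in Section~\ref{ntwo}, $\mathcal N(\mathcal S)$ is not a linear subspace, so it is singular at $0$. Hence $\overline{\mathbb O_c}$ is singular along $\mathbb O_d$. We do not claim a full converse of Theorem~\ref{sparse}.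
\end{remark}

\begin{remark}
In Theorem~\ref{deltapieces} the case $\delta_{\mathrm{odd}}=\delta_{\mathrm{ev}}=0$ must be excluded. For $n=2$ it would give $\mathcal Q_2^{\delta}=\{(2),(1,1)\}$. The piece of $c=(1,1)$ would be the whole closure $\overline{\mathbb O_{(1,1)}}$, which is singular at the origin by Section~\ref{ntwo}. In Section~\ref{combsec} the argument breaks down at one place, the case ``$i$ second, $i+1$ first'' of Lemma~\ref{comb}: for $d=(0,1,0,1)$ both $1$ and $3$ are violations, and correcting them gives $(1,0,1,0)$, with a new violation at $2$.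
\end{remark}

\begin{thebibliography}{9}

\bibitem{AH} Achar and Henderson, \emph{Orbit closures in the enhanced nilpotent cone}, Adv. Math. 219 (2008).

\bibitem{AHS} Pramod N. Achar, Anthony Henderson, and Eric Sommers, \emph{Pieces of nilpotent cones for classical groups}, arXiv:1001.4283 (2010); Represent. Theory 15 (2011).

\bibitem{KatoDuke} Kato, Duke Math. J. 148 (2009).

\bibitem{KatoAJM} Kato, Amer. J. Math. 133 (2011).

\bibitem{Lusztig} Lusztig, \emph{Characters of reductive groups over a finite field}.

\bibitem{Travkin} Travkin, Selecta Math. 14 (2009).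

\end{thebibliography}
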